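\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The Bellman functions of the integral\\ John--Nirenberg inequality on cubes\\ depend on the dimension}


\begin{abstract}
For functions on a cube in $\mathbb R^n$ whose $L^2$-based BMO norm is at most $\varepsilon$, consider the largest and the smallest average of $e^{\varphi}$ when the averages of $\varphi$ and $\varphi^2$ are prescribed. In dimension one both extremal values are known explicitly, and it was conjectured that the same formulas hold in every dimension. We show that they fail in every dimension $n\ge2$: for both extremal problems, for every admissible $\varepsilon$, and at every point of the domain at which nonconstant functions are admitted. In particular, the one-dimensional sharp constant $e^{-\varepsilon}/(1-\varepsilon)$ is too small in every dimension $n\ge 2$. The reason is elementary: a strip of height $r$ in the unit square cannot be tiled by squares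 of side $r$ unless $1/r$ is an integer.
\end{abstract}

\section{The problem and the result}

All functions are real, and all cubes have sides parallel to the coordinate axes. For a cube $Q\subset\mathbb R^n$, a function $\varphi\in L^1(Q)$ and a cube $J\subset Q$, write $\langle\varphi\rangle_J=\frac1{|J|}\int_J\varphi$. The space $\mathrm{BMO}(Q)$ consists of those $\varphi\in L^1(Q)$ for which
\[
\langle(\varphi-\langle\varphi\rangle_J)^2\rangle_J\le C^2<\infty\qquad\text{for every cube }J\subset Q,
\]
and $\|\varphi\|_{\mathrm{BMO}(Q)}$ is the smallest such $C$. Thus the norm bounds the standard deviation of $\varphi$ on every subcube. We ask how large and how small the average of $e^{\varphi}$ can be when the norm is bounded and the first two moments of $\varphi$ are fixed. For $\varepsilon>0$ let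
\[
\Omega_\varepsilon=\{x=(x_1,x_2)\in\mathbb R^2:\ x_1^2\le x_2\le x_1^2+\varepsilon^2\},
\]
and for $x\in\Omega_\varepsilon$ let $\mathbf B^{+}_{\varepsilon,n}(x)$ and $\mathbf B^{-}_{\varepsilon,n}(x)$ be, respectively, the supremum and the infimum of
\[
\Big\{\langle e^{\varphi}\rangle_Q:\ \langle\varphi\rangle_Q=x_1,\ \langle\varphi^2\rangle_Q=x_2,\ \|\varphi\|_{\mathrm{BMO}(Q)}\le\varepsilon\Big\}.
\]
By translation and scaling these \emph{Bellman functions} do not depend on $Q$. The set $\Omega_\varepsilon$ is the natural domain, because $x_2-x_1^2$ is the variance of $\varphi$ on $Q$. On the lower boundary $x_2=x_1^2$ only constants are admissible, so there $\mathbf B^\pm_{\varepsilon,n}(x)=e^{x_1}$.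

In dimension one, where cubes are intervals, the answer is explicit.

\begin{theorem}[{\cite[Theorems 1c and 2c]{SV}}]\label{thm:SV}
Put $\rho=\sqrt{\varepsilon^2-x_2+x_1^2}$ for $x\in\Omega_\varepsilon$. Then
\[
\mathbf B^{+}_{\varepsilon,1}(x)=\frac{1-\rho}{1-\varepsilon}\,e^{x_1+\rho-\varepsilon}\quad(0<\varepsilon<1),\qquad
\mathbf B^{-}_{\varepsilon,1}(x)=\frac{1+\rho}{1+\varepsilon}\,e^{x_1-\rho+\varepsilon}\quad(\varepsilon>0).
\]
Consequently $\langle e^{\varphi}\rangle_J\le\frac{e^{-\varepsilon}}{1-\varepsilon}e^{\langle\varphi\rangle_J}$ whenever $\|\varphi\|_{\mathrm{BMO}}\le\varepsilon<1$. This constant is sharp, and so is the range $\varepsilon<1$.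
\end{theorem}

What happens for $n\ge2$? If $\varphi$ depends on one coordinate only, its averages over cubes are averages over intervals. So every one-dimensional competitor lifts to $\mathbb R^n$ with the same norm and the same moments, and
\[
\mathbf B^+_{\varepsilon,n}\ge\mathbf B^+_{\varepsilon,1},\qquad \mathbf B^-_{\varepsilon,n}\le\mathbf B^-_{\varepsilon,1}.
\]
The question is whether the additional freedom in higher dimensions ever helps. It was conjectured in \cite{SV} that it does not, that is, that $\mathbf B^\pm_{\varepsilon,n}=\mathbf B^\pm_{\varepsilon,1}$ for all $n$ and in the same ranges of $\varepsilon$, with the same sharp constant and the same sharp range $\varepsilon<1$. We show that it helps at every point off the lower boundary.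

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $x\in\Omega_\varepsilon$ with $x_1^2<x_2\le x_1^2+\varepsilon^2$.
\begin{enumerate}
\item If $0<\varepsilon<1$, then $\mathbf B^+_{\varepsilon,n}(x)>\mathbf B^+_{\varepsilon,1}(x)$.
\item If $\varepsilon>0$, then $\mathbf B^-_{\varepsilon,n}(x)<\mathbf B^-_{\varepsilon,1}(x)$.
\item If $0<\varepsilon<1$, then
\[
\sup\big\{\langle e^{\varphi-\langle\varphi\rangle_Q}\rangle_Q:\ \|\varphi\|_{\mathrm{BMO}(Q)}\le\varepsilon\big\}>\frac{e^{-\varepsilon}}{1-\varepsilon}.
\]
\end{enumerate}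
\end{theorem}

Hence equality with the one-dimensional functions holds exactly on the lower boundary of $\Omega_\varepsilon$. For the infimum and large $\varepsilon$ the failure is drastic and can be seen on a function with three values.

\begin{proposition}\label{prop:explicit}
For every $n\ge2$ and $\varepsilon>0$ there is $x\in\Omega_\varepsilon$ with
\[
\mathbf B^-_{\varepsilon,n}(x)\le1\qquad\text{and}\qquad \mathbf B^-_{\varepsilon,1}(x)\ge0.26\,e^{0.024\,\varepsilon}.
\]
\end{proposition}

The lower bound exceeds $1$ for $\varepsilon\ge57$, so Proposition~\ref{prop:explicit} alone refutes the conjecture. We do not compute $\mathbf B^\pm_{\varepsilon,n}$ for $n\ge2$, and we do not decide whether $\mathbf B^+_{\varepsilon,n}$ is finite for all $\varepsilon<1$. (For $\varepsilon\ge1$ it is $+\infty$ off the lower boundary; see the end of Section~\ref{subsec:psi}.)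

\paragraph{The mechanism.}
The one-dimensional extremals are multiples of $\log_+(a/y)$ plus constants. Viewed on the unit square as functions of $(u,y)$, they have critical variance exactly on the squares of side $r\le a$ that rest on the bottom edge. A perturbation must not increase the variance on these squares to first order. Its effect on the average of the exponential, however, is computed from whole strips $[0,1]\times[0,r]$. In dimension one the critical intervals $[0,r]$ are the whole strips. On the square, critical squares and strips differ. Suppose that $\frac1{m+1}<r<\frac1m$, and place $m+1$ equal narrow clumps at equal distances across the width of the square, from end to end. A window of length $r$ sees at most one clump, hence a density of at most $1/r$ clumps per unit length, while the whole width carries $m+1>1/r$ clumps. So a perturbation can look harmless through every critical square and still be profitable on the whole.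

\paragraph{Reduction to $n=2$ and conventions.}
If $\varphi$ is admissible on $[0,1]^2$, put $\tilde\varphi(z_1,\dots,z_n)=\varphi(z_1,z_2)$ on $[0,1]^n$. For a cube $\prod I_i\subset[0,1]^n$, averages of functions of $\tilde\varphi$ over it equal those of $\varphi$ over the square $I_1\times I_2$, so $\tilde\varphi$ has the same norm, the same moments and the same exponential average. Hence $\mathbf B^+_{\varepsilon,n}\ge\mathbf B^+_{\varepsilon,2}$ and $\mathbf B^-_{\varepsilon,n}\le\mathbf B^-_{\varepsilon,2}$ for $n\ge2$, and it suffices to treat $n=2$. From now on $Q=[0,1]^2$, its points are written $(u,y)$, and a square in $Q$ is written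
\[
W=I\times[c,d],\qquad r=|I|=d-c,\qquad q=c/d .
\]
We write $\operatorname{Var}_W$ and $\operatorname{Cov}_W$ for variance and covariance with respect to normalized Lebesgue measure on $W$. Thus $\|\varphi\|_{\mathrm{BMO}(Q)}\le\varepsilon$ means $\operatorname{Var}_W\varphi\le\varepsilon^2$ for all $W$. Averaging $(f(z)-f(z'))^2$ over $W\times W$ gives $2\operatorname{Var}_Wf$; hence
\begin{equation}\label{eq:contraction}
|f(z)-f(z')|\le|h(z)-h(z')|\ \text{ on }W\quad\Longrightarrow\quad\operatorname{Var}_Wf\le\operatorname{Var}_Wh .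
\end{equation}

\section{An explicit example: crowding at two corners}

Let
\[
A=[0,1]\times[0,\tfrac38],\qquad B=\big([0,\tfrac18]\cup[\tfrac78,1]\big)\times[0,\tfrac18],\qquad \psi=1_A+1_B .
\]
The two pieces of $B$ are the clumps. A square of side at most $\frac78$ can contain only a $\frac18$-wide portion of $B$, but $Q$ contains both pieces (Figure~\ref{fig:AB}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]
\fill[black!12] (0,0) rectangle (1,0.375);
\fill[black!50] (0,0) rectangle (0.125,0.125);
\fill[black!50] (0.875,0) rectangle (1,0.125);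
\draw (0,0) rectangle (1,1);
\draw[dashed,thick] (0.03,0) rectangle (0.83,0.8);
\node at (0.43,0.24) {$\psi=1$};
\node at (0.43,0.6) {$\psi=0$};
\node[right] at (1.01,0.06) {$\psi=2$};
\node[left] at (-0.01,0.06) {$\psi=2$};
\end{tikzpicture}
\caption{The function $\psi=1_A+1_B$ on the unit square. It equals $2$ on the two dark corner squares of side $1/8$, $1$ on the rest of the strip of height $3/8$, and $0$ above the strip. The dashed square has side less than $7/8$, and its width meets the dark columns in length at most $1/8$; the unit square sees both corners.}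
\label{fig:AB}
\end{figure}

\begin{lemma}\label{lem:example}
$\|\psi\|_{\mathrm{BMO}(Q)}\le\frac47$.
\end{lemma}

\begin{proof}
For a square $W$ let $\alpha=|A\cap W|/|W|$ and $\beta=|B\cap W|/|W|$. Since $B\subset A$, we have $\langle\psi\rangle_W=\alpha+\beta$ and $\langle\psi^2\rangle_W=\alpha+3\beta$, so
\[
\operatorname{Var}_W\psi=\alpha+3\beta-(\alpha+\beta)^2\le\alpha(1-\alpha)+\beta(3-2\alpha).
\]
We show that $\operatorname{Var}_W\psi\le\frac{16}{49}=0.326\ldots$ If $\beta=0$, the variance is $\alpha(1-\alpha)\le\frac14$. If $\alpha=1$, it is $\beta-\beta^2\le\frac14$. Otherwise $c<\frac18$ and $d>\frac38$, so $\alpha=(\frac38-c)/r$, and $W$ meets the height range $[0,\frac18]$ of $B$ in length $\frac18-c$.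

\emph{Case $r\le\frac78$.} The interval $I$ meets $[0,\frac18]\cup[\frac78,1]$ in length at most $\frac18$. This is clear if it meets only one piece; if it meets both, the length is $r-\frac34\le\frac18$. Hence
\[
\beta\le\frac{\frac18(\frac18-c)}{r^2},\qquad \frac{\beta}{\alpha^2}\le\frac{\frac18(\frac18-c)}{(\frac38-c)^2}\le\frac19 .
\]
For the last bound put $h=\frac18-c\in(0,\frac18]$. The function $h/(h+\frac14)^2$ has derivative $(\frac14-h)/(h+\frac14)^3>0$, so the quotient is largest at $c=0$, where it equals $\frac19$. Thus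
\[
\operatorname{Var}_W\psi\le\alpha(1-\alpha)+\tfrac19\alpha^2(3-2\alpha)=\alpha-\tfrac23\alpha^2-\tfrac29\alpha^3=:f(\alpha).
\]
The function $f$ is concave on $[0,1]$, with $f(\frac7{12})<0.3125$ and $f'(\frac7{12})=1-\frac79-\frac{49}{216}=-\frac1{216}$. Since $f$ lies below its tangent at $\frac7{12}$, we get $f\le0.3125+\frac{7}{12\cdot216}<0.316<\frac{16}{49}$ on $[0,1]$.

\emph{Case $r>\frac78$.} Then $\alpha\le\frac38\cdot\frac87=\frac37$. The interval $I$ contains $[\frac18,\frac78]$, so it meets the two columns in length $r-\frac34$, and $\beta\le\frac18(r-\frac34)/r^2\le\frac1{32}$, because $(r-\frac34)/r^2$ increases for $r\le\frac32$. The expression $\alpha(1-\alpha)+\frac{3-2\alpha}{32}$ increases for $\alpha\le\frac{15}{32}$, and $\frac37<\frac{15}{32}$. So $\operatorname{Var}_W\psi\le\frac{12}{49}+\frac{15}{224}<0.312<\frac{16}{49}$.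
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:explicit}]
Put $\varphi=-\frac74\varepsilon\psi$. Then $\|\varphi\|_{\mathrm{BMO}(Q)}\le\varepsilon$ by Lemma~\ref{lem:example}. Since $\varphi\le0$, we have $\langle e^{\varphi}\rangle_Q\le1$. From $|A|=\frac38$ and $|B|=\frac1{32}$ we get $\langle\psi\rangle_Q=\frac{13}{32}$ and $\langle\psi^2\rangle_Q=\frac{15}{32}$, hence
\[
x_1=-\tfrac{91}{128}\,\varepsilon,\qquad x_2=\tfrac{735}{512}\,\varepsilon^2,\qquad
\varepsilon^2-x_2+x_1^2=\tfrac{16384-23520+8281}{16384}\,\varepsilon^2=\tfrac{1145}{16384}\,\varepsilon^2 .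
\]
So $\rho=s\varepsilon$ with $s=\sqrt{1145}/128$, and $33.83<\sqrt{1145}<33.84$ gives $s>0.26$. By Theorem~\ref{thm:SV},
\[
\mathbf B^-_{\varepsilon,1}(x)=\frac{1+s\varepsilon}{1+\varepsilon}\,e^{\varepsilon(37-\sqrt{1145})/128}\ge s\,e^{0.024\,\varepsilon}\ge 0.26\,e^{0.024\,\varepsilon},
\]
where we used $s<1$ and $37-\sqrt{1145}>3.16>0.024\cdot128$. On the other hand, $\mathbf B^-_{\varepsilon,n}(x)\le\mathbf B^-_{\varepsilon,2}(x)\le\langle e^\varphi\rangle_Q\le1$ for every $n\ge2$, by the reduction in Section~1.
\end{proof}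

\begin{remark}
The example works because it violates the following consequence of Theorem~\ref{thm:SV}. Let $\varphi\le0$ on an interval, with $\|\varphi\|_{\mathrm{BMO}}\le\varepsilon$, mean $x_1$ and variance $v$, and put $\rho=\sqrt{\varepsilon^2-v}$. Theorem~\ref{thm:SV} applied to $t\varphi$ and $t\varepsilon$ gives $1\ge\langle e^{t\varphi}\rangle\ge\frac{1+t\rho}{1+t\varepsilon}e^{t(x_1-\rho+\varepsilon)}$ for all $t>0$. Letting $t\to\infty$ we get $-x_1\ge\varepsilon-\rho$: a nonpositive function of given variance cannot have its mean too close to $0$. For the function $\varphi$ above, $-x_1=\frac{91}{128}\varepsilon$ while $\varepsilon-\rho=\frac{128-\sqrt{1145}}{128}\varepsilon$, which is larger.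
\end{remark}

\section{The one-dimensional extremal and its first variation}

To beat $\mathbf B^\pm_{\varepsilon,1}$ at every point and for every $\varepsilon$, we perturb the one-dimensional extremal function. We first describe this function, then compute the first-order gain, and see why in dimension one no first-order gain is possible.

\subsection{The extremal function on the square}\label{subsec:psi}

Fix $a\in(0,1]$ and put $\psi_0(u,y)=\log_+(a/y)$. Fix also $\sigma<1$, $\sigma\ne0$; later $\sigma=\varepsilon$ for $\mathbf B^+$ and $\sigma=-\varepsilon$ for $\mathbf B^-$. Integration gives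
\[
\langle\psi_0\rangle_Q=a,\qquad\langle\psi_0^2\rangle_Q=2a,\qquad\operatorname{Var}_Q\psi_0=2a-a^2,\qquad E_0:=\langle e^{\sigma\psi_0}\rangle_Q=1+\frac{a\sigma}{1-\sigma}.
\]
Given $x$ with $x_1^2<x_2\le x_1^2+\varepsilon^2$, choose $a\in(0,1]$ by $\rho=\varepsilon(1-a)$, that is, $x_2-x_1^2=\varepsilon^2(2a-a^2)$. Substituting $\rho=\varepsilon(1-a)$ in Theorem~\ref{thm:SV} gives $(1+\frac{a\varepsilon}{1-\varepsilon})e^{x_1-\varepsilon a}$ for the supremum (if $\varepsilon<1$) and $(1-\frac{a\varepsilon}{1+\varepsilon})e^{x_1+\varepsilon a}$ for the infimum. In both cases,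
\begin{equation}\label{eq:B1}
\mathbf B^{\pm}_{\varepsilon,1}(x)=e^{x_1}e^{-\sigma a}E_0=e^{x_1}\big\langle e^{\sigma(\psi_0-\langle\psi_0\rangle_Q)}\big\rangle_Q,\qquad\sigma=\pm\varepsilon .
\end{equation}

Next we find the squares on which $\psi_0$ has maximal variance. Let $V(q)$ be the variance of $\log(1/y)$ for $y$ uniform on $[c,d]$. It depends only on $q=c/d$. For $0<q<1$ put $L=\log(1/q)$. Taking $[c,d]=[q,1]$, we find that the first two moments are
\[
1-\frac{qL}{1-q}\qquad\text{and}\qquad 2-\frac{2qL+qL^2}{1-q},
\]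
so $V(q)=1-\frac{qL^2}{(1-q)^2}$, while $V(0)=1$. Since $L\ge1-q$ and $(1-q)^2\le1$,
\begin{equation}\label{eq:V}
V(q)\le1-q\quad(0\le q<1),\qquad V(q)\le1-q\log^2(1/q)\quad(0<q<1).
\end{equation}
Since $\psi_0=(\log(1/y)+\log a)_+$ is a $1$-Lipschitz function of $\log(1/y)$, \eqref{eq:contraction} gives
\begin{equation}\label{eq:Vpsi}
\operatorname{Var}_W\psi_0\le V(q)\le1\qquad\text{for all squares }W.
\end{equation}
If $c=0$, then $\operatorname{Var}_W\psi_0=1$ for $r\le a$, whereas $\operatorname{Var}_W\psi_0=2\frac ar-(\frac ar)^2<1$ for $r>a$. If $c>0$, the variance is less than $1$ by \eqref{eq:V} and \eqref{eq:Vpsi}. So the \emph{critical squares}, those with $\operatorname{Var}_W\psi_0=1$, are exactly $I\times[0,r]$ with $r\le a$.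

In particular $\|\varepsilon\psi_0\|_{\mathrm{BMO}(Q)}\le\varepsilon$. If $\varepsilon\ge1$, then $e^{\varepsilon\psi_0}$ is not integrable, so $\varepsilon\psi_0$ plus a constant shows that $\mathbf B^+_{\varepsilon,n}(x)=+\infty$ whenever $x_2>x_1^2$.

\subsection{The gain of a perturbation}

Perturb $\psi_0$ to $\psi_0+\delta\zeta$ with $\zeta$ bounded. The derivative at $\delta=0$ of the average of $e^{\sigma(\psi_0+\delta\zeta-\langle\psi_0+\delta\zeta\rangle_Q)}$ is $\sigma e^{-\sigma a}\langle(e^{\sigma\psi_0}-E_0)\zeta\rangle_Q$. We must keep the variance on $Q$, so $\langle(\psi_0-a)\zeta\rangle_Q=0$ to first order, and a multiple of $\psi_0-a$ may be subtracted from $e^{\sigma\psi_0}-E_0$. The multiple $\frac{\sigma}{1-\sigma}$ makes the difference vanish on $\{y>a\}$: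
\begin{equation}\label{eq:kdef}
e^{\sigma\psi_0}-E_0-\tfrac{\sigma}{1-\sigma}(\psi_0-a)=k(\psi_0),\qquad k(v)=e^{\sigma v}-1-\tfrac{\sigma}{1-\sigma}v,\qquad k(0)=0 .
\end{equation}
The first-order change is therefore $\sigma e^{-\sigma a}\langle k(\psi_0)\zeta\rangle_Q$. We call $\langle k(\psi_0)\zeta\rangle_Q$ the \emph{gain} of $\zeta$. For both signs of $\sigma$ we want it to be positive: this raises the average if $\sigma=\varepsilon$ and lowers it if $\sigma=-\varepsilon$.

On a critical square, on the other hand, $\psi_0-\langle\psi_0\rangle_W=\log\frac ry-1$, so the first-order constraint involves the functions $(\log\frac ry-1)1_{\{y<r\}}$. The next identity says that $k(\psi_0)$ is a positive superposition of these functions.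

\begin{lemma}\label{lem:kernel}
Let $w(r)=\frac{\sigma^2}{1-\sigma}\big(\frac ar\big)^{\sigma}\frac1r>0$. Then for $0<y<a$,
\[
k\big(\log\tfrac ay\big)=\int_y^a\big(\log\tfrac ry-1\big)w(r)\,dr .
\]
Consequently, for every bounded $\zeta$ on $Q$,
\begin{equation}\label{eq:gain}
\langle k(\psi_0)\zeta\rangle_Q=\int_0^aw(r)\int_0^1\!\!\int_0^r\big(\log\tfrac ry-1\big)\zeta(u,y)\,dy\,du\,dr .
\end{equation}
\end{lemma}

\begin{proof}
Put $r=ae^{-t}$ and $v=\log\frac ay$. Then $\log\frac ry=v-t$, and the right side of the first identity becomes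
\[
\tfrac{\sigma^2}{1-\sigma}\int_0^v(v-t-1)e^{\sigma t}\,dt=\tfrac1{1-\sigma}\big[e^{\sigma v}-1-\sigma v-\sigma(e^{\sigma v}-1)\big]=k(v).
\]
Since $k(\psi_0)=0$ for $y\ge a$, \eqref{eq:gain} follows by Fubini's theorem. Its use is justified because $\int_0^r|\log\frac ry-1|\,dy\le2r$, and $\int_0^aw(r)\,r\,dr<\infty$ since $\sigma<1$.
\end{proof}

\paragraph{Why dimension one is tight, and dimension two is not.}
On the interval $[0,1]$ the same computation reads
\[
\langle k(\psi_0)\zeta\rangle_{[0,1]}=\int_0^aw(r)\,r\operatorname{Cov}_{[0,r]}(\psi_0,\zeta)\,dr .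
\]
If the perturbation does not increase the variance on any critical interval to first order, then all these covariances are nonpositive and so is the gain. On the square, the inner double integral in \eqref{eq:gain} runs over the strip $[0,1]\times[0,r]$. If $1/r$ is an integer, the strip is tiled by critical squares, and again the integral is nonpositive. If $1/r$ is not an integer, there is no such tiling, and the next section exploits this.

\section{The perturbation}

\subsection{The horizontal profile}

\begin{lemma}[crowding]\label{lem:crowding}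
Let $m\ge1$ be an integer and $\frac1{m+1}<r_0<r_1<\frac1m$. There is a bounded function $p$ on $[0,1]$ such that
\[
\int_Ip<0\ \text{ for all intervals } I\subset[0,1]\text{ with } r_0\le|I|\le r_1,\qquad\text{but}\qquad\int_0^1p>0 .
\]
\end{lemma}

We begin with the smallest case, $m=1$, with concrete numbers. Let $r_0=\frac23$, $r_1=\frac34$ and $p=4\cdot1_{[0,1/4]\cup[3/4,1]}-\frac74$. An interval of length at most $\frac34$ meets $[0,\frac14]\cup[\frac34,1]$ in length at most $\frac14$. So if $|I|\ge\frac23$ as well, then $\int_Ip\le1-\frac74\cdot\frac23=-\frac16$, while $\int_0^1p=2-\frac74=\frac14$. If, in contrast, the range of lengths contained $\frac1k$ for some integer $k$, no such $p$ could exist, because $[0,1]$ is a union of $k$ non-overlapping intervals of length $\frac1k$.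

\begin{proof}
Choose $\lambda\in(\frac1{r_0},m+1)$, and choose $\theta>0$ so small that $P:=\frac{1-\theta}m\ge\max(r_1,\theta)$. Let
\[
p=\frac1\theta\sum_{i=0}^m1_{[iP,\,iP+\theta]}-\lambda .
\]
Since $mP+\theta=1$ and $P\ge\theta$, the sum coincides a.e.\ on $[0,1]$ with a $P$-periodic function whose integral over a period is $\theta$. An interval $I\subset[0,1]$ with $|I|\le r_1\le P$ is contained in an interval of length $P$, so $\int_Ip\le1-\lambda|I|$. This is negative if $|I|\ge r_0>\frac1\lambda$. Finally, $\int_0^1p=m+1-\lambda>0$.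
\end{proof}

\subsection{The vertical profiles}

For bounded $f$ on $(0,1]$ put
\[
(Tf)(r)=\int_0^r\big(\log\tfrac ry-1\big)f(y)\,dy ,\qquad 0<r\le1.
\]
If $\zeta(u,y)=\pi(u)f(y)$ with bounded $\pi$, then the strip integral in \eqref{eq:gain} is $(\int_0^1\pi)\,(Tf)(r)$, and on a critical square $W=I\times[0,r]$
\begin{equation}\label{eq:covprod}
\operatorname{Cov}_W(\psi_0,\pi f)=r^{-2}\Big(\int_I\pi\Big)(Tf)(r).
\end{equation}
To use Lemma~\ref{lem:crowding} we need $f$ such that $Tf=g$, where $g\ge0$ is supported in $[r_0,r_1]$. Then the covariance is nonpositive on all critical squares, but it vanishes on those with $r\notin[r_0,r_1]$, and terms of order $\delta^2$ could spoil the norm bound there. So we add a small multiple of a function $l(y)$ with $Tl<0$ on $(0,1)$. This function must satisfy two more requirements. First, $l$ should be increasing near $y=0$, because near the bottom edge we shall compare $\psi_0+\delta\zeta$ with $\psi_0$ by means of \eqref{eq:contraction}. Second, $(Tl)(1)=0$, because for $a=1$ the square $Q$ is itself critical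 and its variance must be kept exactly.

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item Let $g\in C^1(\mathbb R)$ with $\operatorname{supp}g\subset[r_0,r_1]\subset(0,1)$, and for $y>0$ let $g_*(y)=-g'(y)-\int_0^y\frac{g'(t)}t\,dt$. Then $g_*$ is bounded, vanishes on $(0,r_0]$, and $Tg_*=g$ on $(0,1]$.
\item Let $l(y)=4y-\frac92y^2$. Then $0\le l'\le4$ on $[0,\frac49]$ and $(Tl)(r)=-r^2(1-r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The formula for $g_*$ comes from solving $Tf=g$: with $F(r)=\int_0^rf$ one has $(Tf)'=-F'+F/r=-r(F/r)'$, so $F/r=-\int_0^r g'(t)\,dt/t$. To verify it, let $H(y)=\int_0^yg'(t)\,dt/t$ and $U(y)=-yH(y)$, so that $g_*=U'$ and $U=0$ on $[0,r_0]$. Boundedness and vanishing on $(0,r_0]$ are immediate. Integration by parts gives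
\[
(Tg_*)(r)=\big[(\log\tfrac ry-1)U(y)\big]_0^r+\int_0^r\frac{U(y)}y\,dy=rH(r)-\int_0^rH=\int_0^ryH'(y)\,dy=\int_0^rg'=g(r).
\]
(2) Here $l'(y)=4-9y$. Moreover $\int_0^r(\log\frac ry-1)y\,dy=r^2(\frac14-\frac12)=-\frac{r^2}4$ and $\int_0^r(\log\frac ry-1)y^2\,dy=r^3(\frac19-\frac13)=-\frac{2r^3}9$. So $(Tl)(r)=-r^2+r^3$.
\end{proof}

\subsection{The perturbation, its gain, and the critical squares}

Let $m=\lfloor1/a\rfloor$, so that $\frac1{m+1}<a\le\frac1m$. Choose $r_0<r_1$ in $(\frac1{m+1},a)$; then $r_1<\frac1m$. Let $p$ be as in Lemma~\ref{lem:crowding}, let $g\in C^1(\mathbb R)$ with $g\ge0$, $g\not\equiv0$ and $\operatorname{supp}g\subset[r_0,r_1]$, and put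
\[
\eta(u,y)=p(u)\,g_*(y)+\kappa\,l(y),\qquad\kappa>0 .
\]
The function $\eta$ is bounded. By \eqref{eq:gain} and Lemma~\ref{lem:T}, its gain is
\begin{equation}\label{eq:Gamma}
\Gamma:=\langle k(\psi_0)\eta\rangle_Q=\Big(\int_0^1p\Big)\int_0^aw\,g\,dr-\kappa\int_0^aw(r)\,r^2(1-r)\,dr .
\end{equation}
The first term is positive, since $w>0$, $[r_0,r_1]\subset(0,a)$ and $\int_0^1p>0$. \emph{We fix $\kappa>0$ so small that $\Gamma>0$.} For a critical square $W=I\times[0,r]$, $r\le a$, \eqref{eq:covprod} gives
\begin{equation}\label{eq:critical}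
\operatorname{Cov}_W(\psi_0,\eta)=r^{-2}\Big[g(r)\int_Ip-\kappa\,r^3(1-r)\Big]\le-\kappa\,r(1-r),
\end{equation}
because $\int_Ip<0$ if $r=|I|\in[r_0,r_1]$, and $g(r)=0$ otherwise. If $a=1$, then $Q$ is critical and, since $g(1)=0$,
\begin{equation}\label{eq:covQ}
\operatorname{Cov}_Q(\psi_0,\eta)=0\qquad(a=1).
\end{equation}

\subsection{Restoring the variance on $Q$}

The second moment on $Q$ is prescribed, so we need a correction that restores it without affecting the gain or the critical squares to first order. If $a<1$, there is room in $\{y>a\}$, where $k(\psi_0)$ vanishes and which critical squares do not meet. If $a=1$, there is no such room, but by \eqref{eq:covQ} the defect is only of order $\delta^2$.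

\begin{lemma}\label{lem:correction}
There are $M<\infty$ and, for every small $\delta>0$, a number $t=t(\delta)$ such that
\[
\Psi_\delta=\psi_0+\delta\zeta_\delta,\qquad
\zeta_\delta=\begin{cases}\eta+t\,1_{\{y>a\}},&|t|\le M,\quad\text{if }a<1,\\ \eta+t\delta\,y,&0\le t\le M,\quad\text{if }a=1,\end{cases}
\]
satisfies $\operatorname{Var}_Q\Psi_\delta=2a-a^2$.
\end{lemma}

\begin{proof}
Let $a<1$ and $\xi=1_{\{y>a\}}$. Since $\psi_0\xi=0$, we have $\operatorname{Cov}_Q(\psi_0,\xi)=-a(1-a)$. After division by $2\delta$ the equation reads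
\[
\operatorname{Cov}_Q(\psi_0,\eta)-t\,a(1-a)+\tfrac\delta2\operatorname{Var}_Q(\eta+t\xi)=0 .
\]
Fix $M>|\operatorname{Cov}_Q(\psi_0,\eta)|/(a(1-a))$. For small $\delta$ the left side is positive at $t=-M$ and negative at $t=M$, so there is a solution in $[-M,M]$.

Let $a=1$. Then $\operatorname{Cov}_Q(\psi_0,y)=\frac14-\frac12=-\frac14$. By \eqref{eq:covQ}, after division by $\delta^2$ the equation reads
\[
\operatorname{Var}_Q\eta-\tfrac t2+2t\delta\operatorname{Cov}_Q(\eta,y)+t^2\delta^2\operatorname{Var}_Q(y)=0 .
\]
The left side is nonnegative at $t=0$. At $t=M:=2\operatorname{Var}_Q\eta+1$ it equals $-\frac12+O(\delta)$, which is negative for small $\delta$. So there is a solution in $[0,M]$.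
\end{proof}

The functions $\zeta_\delta$ are bounded uniformly in $\delta$. Below, $C$ denotes constants independent of $\delta$ and $W$, which may change from line to line.

\section{The perturbed function is admissible}

\begin{proposition}\label{prop:norm}
$\|\Psi_\delta\|_{\mathrm{BMO}(Q)}\le1$ for all sufficiently small $\delta>0$.
\end{proposition}

The proof occupies this section. For squares near a critical square of fixed size $r<1$, \eqref{eq:critical} gives a variance decrease of order $\delta$, which beats $O(\delta^2)$. This argument degenerates when $r\to0$ and, if $a=1$, when $r\to1$. For low squares we use monotonicity, and near $Q$ we compare with the exact identity $\operatorname{Var}_Q\Psi_\delta=1$. Let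
\[
y_*=\min(r_0,\tfrac49),\qquad\text{so } y_*\le r_0<a .
\]

\subsection{Low squares: $d\le y_*$}

On such a square $g_*=0$ and $1_{\{y>a\}}=0$, so $\Psi_\delta=\log\frac ay+\delta\kappa\,l(y)$, plus $t\delta^2y$ if $a=1$. Let $0<y'<y''\le y_*$. By Lemma~\ref{lem:T}, $0\le l(y'')-l(y')\le4(y''-y')$, and $y''-y'\le\frac{y''-y'}{y''}\le\log\frac{y''}{y'}$. If $4\delta\kappa+M\delta^2\le1$, then, since $t\ge0$ for $a=1$,
\[
0\le\Psi_\delta(y')-\Psi_\delta(y'')\le\log\tfrac{y''}{y'}=\psi_0(y')-\psi_0(y'').
\]
By \eqref{eq:contraction} and \eqref{eq:Vpsi}, $\operatorname{Var}_W\Psi_\delta\le\operatorname{Var}_W\psi_0\le1$. The sign $l'\ge0$ is what makes the perturbation contract differences here. Low squares resting on the bottom edge leave no slack, since $\psi_0$ has variance exactly $1$ on them.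

\subsection{Squares with $d>y_*$: passage to a limit}

Suppose the proposition fails. Then there are $\delta_j\to0$ and squares $W_j$ with $\operatorname{Var}_{W_j}\Psi_{\delta_j}>1$. By the previous subsection $d_j>y_*$ for large $j$, and we may assume this for all $j$. By the Cauchy--Schwarz inequality and \eqref{eq:Vpsi}, $|\operatorname{Cov}_W(\psi_0,\zeta_\delta)|\le C$, so by \eqref{eq:V}
\[
1<\operatorname{Var}_{W_j}\Psi_{\delta_j}\le\operatorname{Var}_{W_j}\psi_0+C\delta_j\le 1-q_j+C\delta_j .
\]
Hence $q_j\to0$, $c_j\to0$, and eventually $r_j\ge y_*/2$. Passing to a subsequence, $W_j\to W_\infty=I_\infty\times[0,r]$ with $r\ge y_*$. The average over $W$ of a fixed $L^1$ function is continuous in $W$ as long as $|W|$ stays bounded below; this applies to $\psi_0$, $\psi_0^2$, $\psi_0\eta$ and bounded functions. Since $1-C\delta_j\le\operatorname{Var}_{W_j}\psi_0\le1$, we get $\operatorname{Var}_{W_\infty}\psi_0=1$. So $W_\infty$ is critical and $r\le a$.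

\emph{The case $r<1$} (always so if $a<1$). We claim that
\[
\operatorname{Cov}_{W_j}(\psi_0,\zeta_{\delta_j})\to\operatorname{Cov}_{W_\infty}(\psi_0,\eta)\le-\kappa\,r(1-r)<0 .
\]
If $a<1$, this holds because the coefficients $t(\delta_j)$ are bounded and $1_{\{y>a\}}=0$ on $W_\infty$, so $\operatorname{Cov}_{W_j}(\psi_0,1_{\{y>a\}})\to0$. If $a=1$, it holds because $\zeta_{\delta_j}-\eta\to0$ uniformly. The inequality is \eqref{eq:critical}. Consequently
\[
\operatorname{Var}_{W_j}\Psi_{\delta_j}\le1+2\delta_j\operatorname{Cov}_{W_j}(\psi_0,\zeta_{\delta_j})+C\delta_j^2<1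
\]
for large $j$, a contradiction.

\subsection{Squares close to $Q$}

There remains \emph{the case $r=1$}. Then $a=1$, $\psi_0=\log\frac1y$ and $W_\infty=Q$. We drop the index $j$ and write $W=I\times[c,c+\ell]$ for $W_j$, where $\ell=r_j\to1$, and $\delta=\delta_j$. Put $\omega=1-\ell\to0$. Then $c\le\omega$. Write $\Lambda=\log\frac1c$, with the convention $c\Lambda=c\Lambda^2=0$ if $c=0$. The following estimates hold for large $j$.

\emph{(i)} $\operatorname{Var}_W\psi_0-1\le-c\Lambda^2$. If $c=0$, this is clear. Otherwise it follows from \eqref{eq:V} and \eqref{eq:Vpsi}, because $q\ge c$, $q\to0$, and $s\log^2\frac1s$ is increasing on $(0,e^{-2})$.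

\emph{(ii)} $\operatorname{Cov}_W(\psi_0,\eta)\le-\frac\kappa2\omega+C(c+c\Lambda)$. Indeed, the square $W'=I\times[0,\ell]$ is critical and $\ell\ge\frac12$, so $\operatorname{Cov}_{W'}(\psi_0,\eta)\le-\frac\kappa2\omega$ by \eqref{eq:critical}. Moreover $|W|=|W'|$, and $W\triangle W'$ is contained in $\{y\le c\}\cup\{\ell\le y\le\ell+c\}$, a set of measure at most $2c$ over which $\psi_0$ has integral at most $\int_0^c\log\frac1y\,dy+c\log\frac1\ell\le C(c+c\Lambda)$. Since $\eta$ is bounded, the averages of $\psi_0\eta$, $\psi_0$ and $\eta$ over $W$ and $W'$ differ by at most $C(c+c\Lambda)$, and hence so do the covariances.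

\emph{(iii)} $|\operatorname{Cov}_W(\psi_0,y)-\operatorname{Cov}_Q(\psi_0,y)|\le C(\omega+c\Lambda)$ and $|\operatorname{Var}_W\zeta_\delta-\operatorname{Var}_Q\zeta_\delta|\le C\omega$. For $f\in L^1(Q)$,
\[
|\langle f\rangle_W-\langle f\rangle_Q|\le\frac1{|W|}\Big(|Q\setminus W|\,|\langle f\rangle_Q|+\int_{Q\setminus W}|f|\Big).
\]
Here $|Q\setminus W|=1-\ell^2\le2\omega$, which gives the second estimate, since $\zeta_\delta$ is uniformly bounded. The set $Q\setminus W$ is covered by $\{y\le c\}$, by $\{y\ge c+\ell\}$, which has measure at most $\omega$ and where $\psi_0$ is bounded, and by $([0,1]\setminus I)\times[0,1]$, over which $\psi_0$ has integral $\omega$. Hence $\int_{Q\setminus W}\psi_0\le c+c\Lambda+C\omega\le C(\omega+c\Lambda)$, and the first estimate follows.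

Now recall that $\operatorname{Var}_Q\Psi_\delta=\operatorname{Var}_Q\psi_0=1$ and $\operatorname{Cov}_Q(\psi_0,\eta)=0$, and that $\Psi_\delta=\psi_0+\delta\eta+t\delta^2y$ with $0\le t\le M$. Subtracting the expansions of the variances on $W$ and on $Q$,
\begin{align*}
\operatorname{Var}_W\Psi_\delta-1
&=\big(\operatorname{Var}_W\psi_0-1\big)+2\delta\operatorname{Cov}_W(\psi_0,\eta)\\
&\quad+2t\delta^2\big(\operatorname{Cov}_W(\psi_0,y)-\operatorname{Cov}_Q(\psi_0,y)\big)+\delta^2\big(\operatorname{Var}_W\zeta_\delta-\operatorname{Var}_Q\zeta_\delta\big)\\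
&\le-c\Lambda^2-\kappa\,\delta\,\omega+C\delta(c+c\Lambda)+C\delta^2(\omega+c\Lambda).
\end{align*}
For large $j$ we have $C\delta^2\omega\le\kappa\delta\omega$. If $c>0$, also $C\delta(c+c\Lambda)+C\delta^2c\Lambda\le c\Lambda^2$, because $\delta\to0$ and $\Lambda\to\infty$; if $c=0$, these terms vanish. So $\operatorname{Var}_W\Psi_\delta\le1$, a contradiction. This proves Proposition~\ref{prop:norm}. \qed

\section{Proof of Theorem~\ref{thm:main}}

Let $G(\delta)=\langle e^{\sigma(\Psi_\delta-\langle\Psi_\delta\rangle_Q)}\rangle_Q$, and let $G(0)=e^{-\sigma a}E_0$ be the corresponding average for $\psi_0$. Since $\zeta_\delta$ is uniformly bounded and $e^{\sigma\psi_0}\in L^1(Q)$ (here $\sigma<1$ is used again), expanding $e^{\sigma\delta(\zeta_\delta-\langle\zeta_\delta\rangle_Q)}$ gives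
\[
G(\delta)=G(0)+\sigma\delta\,e^{-\sigma a}\big\langle(e^{\sigma\psi_0}-E_0)\zeta_\delta\big\rangle_Q+O(\delta^2).
\]
By Lemma~\ref{lem:correction}, $\operatorname{Var}_Q\Psi_\delta=\operatorname{Var}_Q\psi_0$, that is, $2\operatorname{Cov}_Q(\psi_0,\zeta_\delta)+\delta\operatorname{Var}_Q\zeta_\delta=0$. Hence $\langle(\psi_0-a)\zeta_\delta\rangle_Q=O(\delta)$, and by \eqref{eq:kdef}
\[
\big\langle(e^{\sigma\psi_0}-E_0)\zeta_\delta\big\rangle_Q=\langle k(\psi_0)\zeta_\delta\rangle_Q+O(\delta)=\Gamma+O(\delta).
\]
For the last step, note that $k(\psi_0)1_{\{y>a\}}=0$ if $a<1$, while $\zeta_\delta-\eta=O(\delta)$ uniformly if $a=1$. Altogether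
\begin{equation}\label{eq:final}
G(\delta)=G(0)+\sigma\,\delta\,e^{-\sigma a}\,\Gamma+O(\delta^2),\qquad\Gamma>0 .
\end{equation}

Now let $x$ be as in the theorem, let $a\in(0,1]$ be given by $x_2-x_1^2=\varepsilon^2(2a-a^2)$, and let $\sigma=\varepsilon\in(0,1)$ for part~1 and $\sigma=-\varepsilon<0$ for part~2. For small $\delta>0$ put
\[
\varphi=x_1+\sigma\big(\Psi_\delta-\langle\Psi_\delta\rangle_Q\big).
\]
Then $\|\varphi\|_{\mathrm{BMO}(Q)}\le\varepsilon$ by Proposition~\ref{prop:norm}, $\langle\varphi\rangle_Q=x_1$, and $\langle\varphi^2\rangle_Q=x_1^2+\varepsilon^2(2a-a^2)=x_2$. So $\varphi$ is admissible at $x$, and $\langle e^{\varphi}\rangle_Q=e^{x_1}G(\delta)$, while $e^{x_1}G(0)=\mathbf B^\pm_{\varepsilon,1}(x)$ by \eqref{eq:B1}. By \eqref{eq:final}, for $\delta$ small enough,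
\begin{align*}
\sigma=\varepsilon:&\qquad\mathbf B^+_{\varepsilon,2}(x)\ge e^{x_1}G(\delta)>\mathbf B^+_{\varepsilon,1}(x),\\
\sigma=-\varepsilon:&\qquad\mathbf B^-_{\varepsilon,2}(x)\le e^{x_1}G(\delta)<\mathbf B^-_{\varepsilon,1}(x).
\end{align*}
This proves parts 1 and 2 for $n=2$, and hence for all $n\ge2$ by the reduction in Section~1. For part 3, take $x$ on the upper boundary $x_2=x_1^2+\varepsilon^2$, that is, $a=1$. There $e^{-x_1}\mathbf B^+_{\varepsilon,1}(x)=\frac{e^{-\varepsilon}}{1-\varepsilon}$, and the supremum in part 3 is at least $e^{-x_1}\mathbf B^+_{\varepsilon,n}(x)$, so part 1 gives the strict inequality. \qed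

\begin{thebibliography}{1}
\bibitem{SV} L.~Slavin, V.~Vasyunin, \emph{Sharp results in the integral-form John--Nirenberg inequality}, arXiv:0709.4332 (2007).
\end{thebibliography}

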